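# Symplectic four-manifolds on which every tamed $J$ has $h_J^-=0$

## 1. Vanishing of $h_J^-$ for all tamed $J$, with any $b^+\ge 2$

Throughout, $M$ is a closed, connected, oriented, smooth 4-manifold, all almost complex structures are smooth, and "a symplectic form on $M$" means one that induces the given orientation.

**Theorem 1.** For every $n\ge 2$ there is a closed connected oriented 4-manifold $M_n$ with $b^+(M_n)=n$ which admits symplectic forms, and such that $h^-_J=0$ for every symplectic form $\Omega$ on $M_n$ and every $\Omega$-tame $J$. In particular, for every symplectic form $\omega$ on $M_n$ and every $\omega$-compatible $J$, $h_J^-=0<n-1=b^+-1$.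

Let us unpack this. An almost complex structure $J$ on $M$ is an endomorphism of $TM$ with $J^2=-\mathrm{id}$. It is *$\Omega$-tame* if $\Omega(v,Jv)>0$ for all $v\ne0$, and *$\Omega$-compatible* if in addition $\Omega(J\cdot,J\cdot)=\Omega(\cdot,\cdot)$. A real 2-form $\alpha$ is *$J$-anti-invariant* if $\alpha(J\cdot,J\cdot)=-\alpha$. Following T.-J. Li and W. Zhang, let
$$H_J^-\subset H^2(M;\mathbb R)$$
be the set of de Rham classes represented by closed $J$-anti-invariant 2-forms, and let $h_J^-=\dim H_J^-$. The number $b^+$ is the dimension of a maximal positive definite subspace for the intersection form on $H^2(M;\mathbb R)$; $b^-$ is the same for negative definite subspaces. A dot denotes the intersection pairing.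

If $J$ is tamed by some symplectic form, then $0\le h^-_J\le b^+-1$; we prove this in Section 2. Qiang Tan, Hongyu Wang, Jiuru Zhou and Peng Zhu, in "On tamed almost complex four manifolds" (arXiv:1712.02948, 2017), is the source of the following question. Can one construct a closed connected symplectic 4-manifold $(M,\omega)$ with $b^+>1$ such that $h_J^-$ is *strictly* less than $b^+-1$ for *every* $\omega$-compatible $J$? Theorem 1 says yes. It says more: the upper bound $b^+-1$ can be replaced by $0$, for every value of $b^+\ge2$, for all tame $J$ and all symplectic forms at once.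

We shall prove two companions. The canonical class of a symplectic form $\Omega$ is $K_\Omega=-c_1(TM,J)\in H^2(M;\mathbb R)$ for any $\Omega$-tame $J$. A *basic class* is $c_1(\mathfrak s)\in H^2(M;\mathbb R)$ for a spin$^c$ structure $\mathfrak s$ with nonzero Seiberg–Witten invariant, $SW(\mathfrak s)\ne0$; Section 3 recalls what we need.

**Theorem 2.** There is a simply connected $M$, homeomorphic to the K3 surface ($b^+=3$), which admits symplectic forms, with $h_J^-=0$ for every $J$ tamed by any symplectic form on $M$.

**Theorem 3.** Let $b^+(M)>1$, let $\Omega$ be symplectic and let $J$ be $\Omega$-tame. Then $H_J^-$ is orthogonal to every basic class, in particular to $K_{\Omega'}$ for *every* symplectic form $\Omega'$ on $M$. Hence $h^-_J\le b^+-r$, where $r$ is the maximal dimension of a subspace of the span $B$ of the basic classes on which the intersection form is positive semidefinite. If $J$ is $\Omega$-compatible, $B$ may be replaced by $B+\mathbb R[\Omega]$.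

Theorem 3 is the obstruction. Theorems 1 and 2 come from building manifolds on which the obstruction is as strong as it can be.

## 2. Anti-invariant forms at a point, and two manifolds by hand

All the linear algebra we need is in one lemma.

**Lemma 4.** Let $J$ be $\Omega$-tame and let $\alpha$ be a closed $J$-anti-invariant 2-form.

(a) $J$ and $\Omega$ induce the same orientation.

(b) If $\alpha\not\equiv0$ then $[\alpha]\cdot[\alpha]>0$. So $H_J^-$ is positive definite, and $\alpha\mapsto[\alpha]$ is injective on closed anti-invariant forms.

(c) For every $t\in\mathbb R$ the form $\Omega+t\alpha$ is symplectic, induces the orientation of $M$, tames $J$, and has canonical class $K_\Omega$.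

(d) If $J$ is $\Omega$-compatible, then $[\Omega]\cdot[\alpha]=0$.

*Proof.* (a) Let $\Omega^J=\frac12(\Omega+J^*\Omega)$. Since $J^*\Omega(v,Jv)=\Omega(Jv,-v)=\Omega(v,Jv)$, each form $(1-\tau)\Omega+\tau\Omega^J$ takes the value $\Omega(v,Jv)>0$ on $(v,Jv)$. So all of them are nondegenerate, and they induce the same orientation. Now $\Omega^J(\cdot,J\cdot)$ is a $J$-invariant inner product. In an orthonormal basis $e_1,\ e_2=Je_1,\ e_3,\ e_4=Je_3$ we have $\Omega^J=e^{12}+e^{34}$, whose square is $2e^{1234}$, positive for the orientation of $J$.

(b) In a local coframe dual to a frame $e_1,e_2=Je_1,e_3,e_4=Je_3$, the forms $e^1+ie^2$ and $e^3+ie^4$ are of type $(1,0)$. The anti-invariant forms are spanned by the real and imaginary parts of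
$$(e^1+ie^2)\wedge(e^3+ie^4)=(e^{13}-e^{24})+i(e^{14}+e^{23}).$$
(The forms $e^{12},e^{34},e^{13}+e^{24},e^{14}-e^{23}$ are invariant, which accounts for all six dimensions.) We compute $(e^{13}-e^{24})^2=-2e^{1324}=2e^{1234}$, $(e^{14}+e^{23})^2=2e^{1423}=2e^{1234}$, and the product of the two is $0$, since each term repeats an index. So $\alpha^2\ge0$ pointwise, with equality exactly where $\alpha=0$. Integrate.

(c) Anti-invariance gives $\alpha(v,Jv)=-\alpha(Jv,J^2v)=\alpha(Jv,v)=-\alpha(v,Jv)$, so $\alpha(v,Jv)=0$. Thus $(\Omega+t\alpha)(v,Jv)=\Omega(v,Jv)>0$: the closed form $\Omega+t\alpha$ tames $J$, hence is nondegenerate. By (a) it induces the orientation of $J$, which is that of $M$. Both canonical classes equal $-c_1(TM,J)$.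

(d) Compatibility means $J^*\Omega=\Omega$, so $J^*(\Omega\wedge\alpha)=-\Omega\wedge\alpha$. But $J^*$ acts on $\Lambda^4$ by $\det J=1$. So $\Omega\wedge\alpha=0$ pointwise. $\square$

**The bound $h_J^-\le b^+-1$.** By (b), $h_J^-\le b^+$. Suppose $h_J^-=b^+$. Then the orthogonal complement of $H_J^-$ is negative definite. Let $[\alpha]$ be the orthogonal projection of $[\Omega]$ to $H_J^-$, with $\alpha$ closed and anti-invariant. By (c), $\Omega-\alpha$ is symplectic, so $[\Omega-\alpha]^2>0$, although $[\Omega-\alpha]$ lies in the negative definite complement. This is a contradiction.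

**The torus $T^4$.** Let $\omega=dx_{12}+dx_{34}$ and let $J$ be constant with $J\partial_1=\partial_2$, $J\partial_3=\partial_4$. The real and imaginary parts of $dz_1\wedge dz_2$ are closed and anti-invariant, so $h_J^-\ge2$. Since $b^+(T^4)=3$, the bound is attained: $h_J^-=2=b^+-1$.

**The Kodaira–Thurston manifold.** Let $Y=(T^2\times\mathbb R)/\big((x,y,t+1)\sim(x,y+x,t)\big)$ and $X=S^1_u\times Y$. The form $\psi=dy+t\,dx$ is invariant under the deck map $(x,y,t)\mapsto(x,y+x,t-1)$, because $dy+dx+(t-1)dx=\psi$; so $du,dt,dx,\psi$ is a coframe on $X$, with $d\psi=dt\wedge dx$. The form $\omega=du\wedge dt+dx\wedge\psi$ is symplectic, since $d(dx\wedge\psi)=-dx\wedge dt\wedge dx=0$. Let $J$ be the compatible structure which, in the dual frame, sends $e_u$ to $e_t$ and $e_x$ to $e_\psi$. The anti-invariant form $du\wedge dx-dt\wedge\psi$ has differential $dt\wedge d\psi=0$. So $h_J^-\ge1$. Here $b_1(Y)=2$, and Step 2 of Section 11 shows $b^+(S^1\times Y)=b_1(Y)=2$. So again $h_J^-=1=b^+-1$.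

So on these familiar manifolds the bound is sharp. The question asks about *every* compatible $J$; making $h_J^-$ small for one well-chosen $J$ is of no use. We need an obstruction that does not see $J$.

## 3. Basic classes and Taubes' inequality

If $b^+(M)>1$, each spin$^c$ structure $\mathfrak s$ has an integer $SW(\mathfrak s)$, defined up to an overall sign, which depends only on the oriented manifold and $\mathfrak s$. An almost complex structure $J$ determines a canonical spin$^c$ structure, with $c_1=c_1(TM,J)=-K$, and the conjugate anticanonical one, with $c_1=K$. This is all the background we use, together with the following theorem, the only deep input for Theorems 1 and 3.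

**Theorem 5 (Taubes; Math. Res. Lett. 1 (1994) 809–822 and 2 (1995) 9–13).** Let $(M,\Omega)$ be a closed symplectic 4-manifold with $b^+>1$.

(i) The classes $\pm K_\Omega$ are basic: the canonical and anticanonical spin$^c$ structures have $SW=\pm1$.

(ii) If $SW(\mathfrak s)\ne0$, then $|c_1(\mathfrak s)\cdot[\Omega]|\le K_\Omega\cdot[\Omega]$.

*Example.* On $T^4$ every constant-coefficient symplectic form has $K=0$, since it tames a constant $J$. By (ii), a basic class $c$ satisfies $c\cdot[\Omega]=0$ for all these $\Omega$. Their classes form a nonempty open subset of $H^2(T^4;\mathbb R)$, so $c=0$. Hence $B=0$ for $T^4$, and for tame $J$ Theorem 3 says only $h_J^-\le3$ there.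

We also use two standard facts: $K_\Omega$ does not change along a path of symplectic forms, nor under pulling $\Omega$ back by a diffeomorphism isotopic to the identity.

## 4. Sliding $\Omega$ along $\Omega+t\alpha$: proof of Theorem 3

Let $\alpha$ be closed and $J$-anti-invariant, and put $\Omega_t=\Omega+t\alpha$.

**Step 1. Orthogonality.** *This step shows $c\cdot[\alpha]=0$ for each basic class $c$.* By Lemma 4(c), $\Omega_t$ is a symplectic form on $M$ with canonical class $K_\Omega$ for every real $t$. Being basic is a property of the oriented manifold, so Taubes' inequality applies to the same class $c$ and *all* $\Omega_t$: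
$$\big|c\cdot[\Omega]+t\,c\cdot[\alpha]\big|\le K_\Omega\cdot[\Omega]+t\,K_\Omega\cdot[\alpha]\qquad\text{for all }t\in\mathbb R. \tag{1}$$
The right side is an affine function of $t$ which is nonnegative on all of $\mathbb R$, so its slope $K_\Omega\cdot[\alpha]$ is $0$. Then the left side is bounded in $t$, so $c\cdot[\alpha]=0$. By Theorem 5(i), $K_{\Omega'}$ is basic for every symplectic $\Omega'$ on $M$, whether or not $\Omega'$ has anything to do with $J$.

**Step 2. The dimension count.** *This step turns orthogonality into $h_J^-\le b^+-r$.* Let $U\subset B$ be positive semidefinite of dimension $r$. A class in $U\cap H_J^-$ is orthogonal to itself, hence $0$ by Lemma 4(b). For $x\in U$, $y\in H^-_J$ we have $(x+y)^2=x^2+y^2\ge0$. So $U\oplus H_J^-$ is positive semidefinite of dimension $r+h_J^-$. It meets a negative definite subspace of dimension $b_2-b^+$ only in $0$, so $r+h_J^-\le b^+$.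

**Step 3. The compatible case.** *This step adds $[\Omega]$ to $B$.* If $J$ is $\Omega$-compatible, $[\Omega]\perp H_J^-$ by Lemma 4(d), and Step 2 applies to $B+\mathbb R[\Omega]$. $\blacksquare$

## 5. How far one symplectic form takes us

The first thing to try is to take a symplectic manifold with $K_\Omega\ne0$ and apply Theorem 3 to the line $\mathbb R K_\Omega$. A line contributes at most $1$ to $r$. So from $K_\Omega$ alone we get at best $h_J^-\le b^+-1$, which we had already.

For *compatible* $J$ we may add $[\Omega]$, and then a plane is possible. Here is a case where it works.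

**A quintic surface.** Let $S\subset\mathbb{CP}^3$ be a smooth quintic with complex structure $J_0$. By adjunction its canonical bundle is $\mathcal O(1)|_S$. So there is a Kähler form $\omega$ with $[\omega]=K$. Also $p_g=h^0(\mathcal O_S(1))=4$, because restriction from $\mathbb{CP}^3$ is an isomorphism: $H^0$ and $H^1$ of $\mathcal O(-4)$ vanish. So $b^+=2p_g+1=9$. Choose a nonzero holomorphic 2-form $\beta$. Its real part is closed and $J_0$-anti-invariant, so $\Omega=\omega+\mathrm{Re}\,\beta$ is symplectic, tames $J_0$, and has $K_\Omega=K$, by Lemma 4(c). By Lemma 4(b) and (d), $[\mathrm{Re}\,\beta]$ has positive square and is orthogonal to $[\omega]=K$, while $K^2=5$. So $K_\Omega$ and $[\Omega]=K+[\mathrm{Re}\,\beta]$ span a positive definite plane, and Theorem 3 gives $h_J^-\le b^+-2=7$ for every $\Omega$-compatible $J$.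

So $(S,\Omega)$ already meets the demand of the question as it is worded. But look at $J_0$ itself, which is $\Omega$-tame. The real parts of the holomorphic 2-forms make up a space of closed anti-invariant forms of real dimension $2p_g=8$ (the imaginary part of $\beta$ is the real part of $-i\beta$). So $h_{J_0}^-=8=b^+-1$, and for tame $J$ there is no gap on $S$ at all. Moreover $K_\Omega$ and $[\Omega]$ span at most a plane, so by themselves they give nothing below $b^+-2$.

To force $h_J^-=0$ for all tame $J$ by Theorem 3 we need $r=b^+$, that is, a positive semidefinite subspace of $B$ of dimension $b^+$. One symplectic form hands us the line of $\pm K_\Omega$. The plan is therefore to put *many* symplectic forms with *different* canonical classes on one oriented manifold. It is enough that their canonical classes span a subspace containing an *isotropic* subspace of dimension $b^+$, one on which the intersection form vanishes identically. Disjoint tori with trivial normal bundle are a ready supply of isotropic classes.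

## 6. Trading a disc for a one-holed torus

Take a torus $T\subset X$ with a neighborhood $T\times D^2$, and suppose that we may replace the normal disc $D^2$ by a genus-one surface $F$ with one boundary circle. What happens to $K$? A symplectic surface that meets $T$ once, in a normal disc, gains one unit of genus; if its self-intersection is unchanged, the adjunction formula $K\cdot S=2g(S)-2-S^2$ raises $K\cdot S$ by $2$. So we expect $K$ to change by $2\,\mathrm{PD}[T]$. The crucial point is the sign. If $\omega$ is *negative* on $T$, it is also negative on the normal disc, since $\omega^2>0$. The symplectic orientation of $S$ is then the opposite one, $S\cdot T=-1$, and we expect the change $-2\,\mathrm{PD}[T]$. So if $X$ has two symplectic forms with the same canonical class and opposite signs on $T$, *the same surgery* should produce two forms whose canonical classes differ by $4\,\mathrm{PD}[T]$. Lemma 9 makes this precise.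

**The product does not do it.** The simplest implementation replaces $T^2\times D^2$ by $T^2\times F$, with the form $\pm(\mu\,du\wedge dv+\nu\,\sigma)$, $\sigma$ an area form on $F$. This is symplectic, and the canonical class moves as predicted (the computation in Lemma 9 applies, with a vertical Euler class pulled back from $F$). But look at $b^+$. The circle $\partial F$ is null-homologous in $F$, so the new manifold has first homology $H_1(X)\oplus H_1(F)$, and $b_1$ goes up by $2$. The Euler characteristic is unchanged, because $T^2\times D^2$, $T^2\times F$ and $T^3$ all have Euler characteristic $0$. The signature is unchanged too, by Novikov additivity, because $T^2\times D^2$ and $T^2\times F$ have orientation-reversing self-diffeomorphisms and hence signature $0$. So $b_2$ goes up by $4$ and $b^+$ by $2$. We gain at most one useful class per torus and lose two dimensions of $b^+$.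

The remedy is to replace the product $F\times S^1_v$ by a mapping torus $E$ of a diffeomorphism $f$ of $F$ for which $f_*-1$ is invertible on $H_1(F;\mathbb Z)$. Then $E$ has the homology of a circle, like $D^2\times S^1$, and the homology of the 4-manifold does not change at all.

## 7. Symplectic forms near the tori

**Hypothesis (H).** $X$ is a closed connected oriented 4-manifold. $T_0,\dots,T_m\subset X$ are disjoint oriented embedded tori with orientation-preserving tubular neighborhoods $\iota_i:T^2\times D^2\to X$ with disjoint images. The coordinates are $(u,v)\in(\mathbb R/\mathbb Z)^2$ and $z=x+iy\in D^2$; $T^2\times D^2$ is oriented by $du\wedge dv\wedge dx\wedge dy$; and $\iota_i|_{T^2\times0}$ is an orientation-preserving diffeomorphism onto $T_i$, where $T^2$ is oriented by $du\wedge dv$. For each $s=(s_1,\dots,s_m)\in\{\pm1\}^m$ there is a symplectic form $\omega_s$ on $X$ such that, with $s_0:=+1$, $s_i\,\omega_s|_{T_i}$ is a positive area form for $i=0,\dots,m$. All $\omega_s$ have the same canonical class $\kappa\in H^2(X;\mathbb R)$.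

*Example.* Let $X=T^4$ and $T_1=\{x_2=x_4=0\}$, oriented by $dx_{13}$. For small $\delta>0$ the forms $dx_{12}+dx_{34}\pm\delta\,dx_{13}$ are symplectic, have $\kappa=0$, and restrict to $T_1$ as $\pm\delta\,dx_{13}$. A torus on which one symplectic form vanishes can thus acquire both signs.

The surgery must not depend on $s$, so we need coordinates in which all $\omega_s$ look alike.

**Lemma 6 (normal form).** After pulling back each $\omega_s$ by a diffeomorphism isotopic to the identity, and replacing all $\iota_i(u,v,z)$ by $\iota_i(u,v,\varrho z)$ for one small $\varrho>0$, we may assume that on a neighborhood of $T^2\times D^2$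
$$\iota_i^*\omega_s=s_i\,(\mu\,du\wedge dv+\nu\,dx\wedge dy),\qquad \mu,\nu>0\text{ constants depending on }i,s. \tag{2}$$

*Proof.* Fix $s$ and $i$, work in the coordinates of $\iota_i$, and write $\omega$ for $\iota_i^*\omega_s$. The isotopies below are defined near $T^2\times0$ and preserve it. If we multiply their generating time-dependent vector fields by a cut-off function, they extend to isotopies of $X$ supported near $T_i$ and unchanged closer to $T_i$. For different $i$ the supports are disjoint.

**Step 1.** *Make $\omega$ constant on the torus.* By Moser's theorem on $T^2$, an isotopy of $T^2$, extended as a product near $T^2\times0$, makes $\omega|_{T^2\times0}=s_i\,\mu\,du\wedge dv$ with $\mu>0$.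

**Step 2.** *Make $\omega$ standard on all tangent vectors at points of the torus.* Let $W$ be the $\omega$-orthogonal bundle of $T(T^2\times0)$. Since $\omega|_{T^2\times 0}$ is nondegenerate, $W$ is a complement. So for each $w\in\mathbb R^2$ there is a unique vector $(A(u,v)w,w)\in W_{(u,v)}$, with $A(u,v)$ linear in $w$ and smooth in $(u,v)$. On these vectors $\omega$ equals $s_ih\,dx\wedge dy$ for a function $h(u,v)$. Evaluating $\omega^2>0$ on $\partial_u,\partial_v$ and the vectors of $W$ over $\partial_x,\partial_y$, which form a positive basis, gives $2\cdot s_i\mu\cdot s_ih>0$; so $h>0$. Put $g=h^{-1/2}$ and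
$$\varphi_\tau\big((u,v),z\big)=\big((u,v)+\tau gA(u,v)z,\ (1-\tau+\tau g)z\big),\qquad0\le\tau\le1.$$
Then $\varphi_0=\mathrm{id}$ and $\varphi_\tau$ fixes $T^2\times0$ pointwise. Its derivative there is block triangular with diagonal blocks $1$ and $1-\tau+\tau g>0$, so it is invertible. By compactness all $\varphi_\tau$ are embeddings on a common neighborhood of $T^2\times0$. Along $T^2\times0$ the derivative of $\varphi_1$ is the identity on $T(T^2)$ and sends $(0,w)$ to $g\,(Aw,w)\in W$. Hence at points of $T^2\times0$
$$\varphi_1^*\omega=s_i(\mu\,du\wedge dv+g^2h\,dx\wedge dy)=s_i(\mu\,du\wedge dv+dx\wedge dy).$$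

**Step 3.** *Make $\omega$ standard on a neighborhood.* We may now assume that $\omega$ and $\omega_{\rm std}:=s_i(\mu\,du\wedge dv+dx\wedge dy)$ agree at the points of $T^2\times0$. Let $r_\tau(u,v,z)=(u,v,\tau z)$. Define $\lambda$ by
$$\lambda_{(u,v,z)}(\xi)=\int_0^1(\omega-\omega_{\rm std})_{(u,v,\tau z)}\big((0,z),dr_\tau\,\xi\big)\,d\tau .$$
This is the radial homotopy of the relative Poincaré lemma: $d\lambda=\omega-\omega_{\rm std}$, because $\omega-\omega_{\rm std}$ is closed and pulls back to $0$ on $T^2\times0$; and $\lambda=0$ along $T^2\times0$. The forms $\omega_\tau=\omega_{\rm std}+\tau\,d\lambda$ equal $\omega_{\rm std}$ at the points of $T^2\times0$, so they are symplectic near it. Moser's vector field $V_\tau$, given by $\omega_\tau(V_\tau,\cdot)=-\lambda$, vanishes on $T^2\times0$. So its flow exists up to time $1$ near $T^2\times0$, and its time-one map pulls $\omega$ back to $\omega_{\rm std}$.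

**Step 4.** *Choose one radius.* Now $\omega=\omega_{\rm std}$ on $T^2\times\{|z|\le2\varrho\}$ for some $\varrho\in(0,\frac12]$. Take one $\varrho$ that serves the finitely many pairs $(s,i)$, and rescale. This turns $dx\wedge dy$ into $\varrho^2\,dx\wedge dy$, so (2) holds on $T^2\times\{|z|\le2\}$ with $\nu=\varrho^2$. The tori $T_i$ were preserved with their orientation, so the signs $s_i$ did not change; nor did the canonical class. $\square$

## 8. A mapping torus with the homology of a circle

Let $F$ be a compact oriented surface of genus one with one boundary circle, with a collar $N\subset F$ identified, preserving orientation, with $\{\frac12\le|z|\le1\}$ so that $\partial F$ is $\{|z|=1\}$. Let $\sigma$ be an area form on $F$ with $\sigma=dx\wedge dy$ on $N$. Let $a,b\subset F\setminus N$ be simple closed curves meeting transversally once, and let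
$$f=t_a\circ t_b,$$
where $t_a,t_b$ are Dehn twists of the same sign, supported in thin annuli about $a$ and $b$ in $F\setminus N$. A curve has a neighborhood with coordinates in $(-\epsilon_0,\epsilon_0)\times\mathbb R/\mathbb Z$ in which $\sigma$ is a constant multiple of $dx\wedge dy$. A twist $(x,y)\mapsto(x,y+k(x))$ preserves this form. So we may take $f^*\sigma=\sigma$.

A twist about $c$ acts by $x\mapsto x+\epsilon\,(c\cdot x)\,c$, with the sign $\epsilon=\pm1$ fixed by its handedness. So in the basis $a,b$ of $H_1(F)=\mathbb Z^2$, with $a\cdot b=1$,
$$f_*=\begin{pmatrix}1&\epsilon\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-\epsilon&1\end{pmatrix}=\begin{pmatrix}0&\epsilon\\-\epsilon&1\end{pmatrix},\qquad \det(f_*-1)=2-\operatorname{tr}f_*=1.$$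

Let $E=(F\times\mathbb R)/\big((p,v+1)\sim(f(p),v)\big)$, with projection $v:E\to S^1_v=\mathbb R/\mathbb Z$. Since $f^*\sigma=\sigma$, the form $\sigma$ induces a closed 2-form $\tilde\sigma$ on $E$, and the suspension field $\partial_v$ satisfies $\tilde\sigma(\partial_v,\cdot)=0$. Orient $E$ by $dv\wedge\tilde\sigma$. As $f=\mathrm{id}$ on $N$, we have $N\times S_v^1\subset E$.

**Lemma 7.** $H_1(E;\mathbb Z)=\mathbb Z$, generated by $\gamma=\{p\}\times S^1_v$ with $p\in \operatorname{int}N$, and $H_2(E;\mathbb Z)=H_3(E;\mathbb Z)=0$.

*Proof.* The Wang sequence reads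
$$H_k(F)\xrightarrow{f_*-1}H_k(F)\to H_k(E)\to H_{k-1}(F)\xrightarrow{f_*-1}H_{k-1}(F).$$
On $H_1(F)$ the map $f_*-1$ is invertible; on $H_0(F)=\mathbb Z$ it is $0$; and $H_2(F)=0$. For $k=1$ this gives $H_1(E)\cong\mathbb Z$, detected by the projection to $S^1_v$, on which $\gamma$ has degree one. For $k=2,3$ both neighboring terms vanish. $\square$

## 9. The manifold $M$ and a degree-one map to $X$

Assume (H), in the normal form of Lemma 6. Glue
$$X\setminus\bigcup_i\iota_i\big(T^2\times\{|z|\le\tfrac12\}\big)\qquad\text{and}\qquad m+1\ \text{copies of } S_u^1\times(E\setminus\partial E)$$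
along $S^1_u\times S^1_v\times\{\frac12<|z|<1\}$, which is open in both. In words: each $\iota_i(T^2\times D^2)$ is replaced by $S_u^1\times E$, glued along $S^1_u\times S_v^1\times N=T^2\times\{\frac12\le|z|\le1\}$. The result $M$ is closed and connected. It is oriented, since $du\wedge dv\wedge\tilde\sigma=du\wedge dv\wedge dx\wedge dy$ on the overlap. It does not depend on $s$.

Let $\mathsf c:F\to D^2$ be $0$ off $N$ and $\mathsf c(re^{i\phi})=\rho(r)e^{i\phi}$ on $N$. Here $\rho$ is smooth and nondecreasing, $\rho=0$ near $\frac12$, $\rho(r)=r$ for $r\ge\frac34$, and $\rho(r)<\frac34$ for $r<\frac34$. Since $\mathsf c\circ f=\mathsf c$, the formula $(u,v,p)\mapsto(u,v,\mathsf c(p))$ is well defined on $S_u^1\times E$. With the identity elsewhere it defines a smooth map $q:M\to X$.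

Put $\tau_i=\mathrm{PD}_X[T_i]$ and let $T_i'=T^2\times\{z_0\}$, $|z_0|=\frac78$, a parallel torus that lies in both $X$ and $M$.

**Lemma 8.** The map $q$ has degree one and is an isomorphism on integral homology. So $q^*$ is a ring isomorphism which preserves intersection forms, $b^\pm(M)=b^\pm(X)$, and $q^*\tau_i=\mathrm{PD}_M[T_i']$.

*Proof.* The preimage of $\{|z|>\frac34\}$ in a piece is $\{|z|>\frac34\}$, where $q$ is the identity. So $q$ is a diffeomorphism over $X_1=X\setminus\bigcup\iota_i(T^2\times\{|z|\le\frac34\})$, and its degree is one. Cover $X$ by $X_1$ and $X_2=\bigcup\iota_i(T^2\times\{|z|<1\})$, and $M$ by the preimages. Over $X_1$ and over $X_1\cap X_2$ the map is a diffeomorphism. Over $X_2$ it is, on each component, the product of the identity of $S^1_u$ with the map $E\setminus\partial E\to S_v^1\times\{|z|<1\}$. By Lemma 7 both sides of the latter have the homology of a circle, and the generator $\gamma$ goes to a generator. So by Künneth $q$ is a homology isomorphism there too. Mayer–Vietoris and the five lemma give the first claim. The statements on $q^*$ and $b^\pm$ follow. Finally $[T_i']=[T_i]$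 in $X$, $q^{-1}(T_i')=T_i'$, and $q$ is a diffeomorphism near $T_i'$. So a Thom form of $T_i'\subset X$ pulls back to a Thom form of $T_i'\subset M$. $\square$

## 10. The canonical class moves by $2\sum s_i\tau_i$

**Lemma 9.** For each $s$, $M$ carries a symplectic form $\omega_s'$ with
$$K_{\omega'_s}=q^*\Big(\kappa+2\sum_{i=0}^m s_i\tau_i\Big)\quad\text{in }H^2(M;\mathbb R). \tag{3}$$

*Proof.* **Step 1. The form.** *We extend $\omega_s$ over the new pieces.* Let $\omega_s'=\omega_s$ outside the new pieces, and on the $i$-th piece $S^1_u\times E$ let
$$\omega_s'=s_i(\mu\,du\wedge dv+\nu\,\tilde\sigma),$$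
with the constants of (2). On $N\times S^1_v$ we have $\tilde\sigma=dx\wedge dy$, so the two agree on the overlap. The form is closed, and on the pieces $(\omega'_s)^2=2\mu\nu\,du\wedge dv\wedge\tilde\sigma>0$.

**Step 2. Almost complex structures.** *We choose compatible structures on $X$ and $M$ that can be compared.* Let $J_{\rm std}\partial_u=\partial_v$, $J_{\rm std}\partial_x=\partial_y$. By (2), $s_iJ_{\rm std}$ is $\omega_s$-compatible near $\iota_i(T^2\times D^2)$. The $\omega_s$-compatible complex structures form a bundle with contractible fibers, so there is an $\omega_s$-compatible $J$ on $X$ with $J=s_iJ_{\rm std}$ on each $\iota_i(T^2\times D^2)$. On $M$ let $J'=J$ outside the new pieces. On a piece, let $\mathcal V=\ker du\cap\ker dv$ be the vertical bundle (the planes tangent to the fibers $F$), oriented by $\tilde\sigma$. Choose a metric on $\mathcal V$ which is standard on $N\times S^1_v$, and let $j$ be rotation by a right angle. Put $J'=s_i(J_{\rm std}\oplus j)$ on $\langle\partial_u,\partial_v\rangle\oplus\mathcal V$. Since $\tilde\sigma(\partial_v,\cdot)=0$, this splitting is $\omega'_s$-orthogonal, and $J'$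 is $\omega_s'$-compatible.

**Step 3. Comparison of first Chern classes.** *We show that $c_1$ changes only by relative Euler classes living in the pieces.* Let $L=\Lambda^2_{\mathbb C}(TX,J)$ and $L'=\Lambda^2_{\mathbb C}(TM,J')$. Then $c_1(L)=-\kappa$ and $c_1(L')=-K_{\omega_s'}$. Let $N'=\{|z|>\frac34\}\subset N$ and $Q_i=S_u^1\times(E\setminus(N'\times S_v^1))$ in the $i$-th piece. Off $\bigcup Q_i$ we have $q=\mathrm{id}$ and $L'=q^*L$. So the line bundle $D=L'\otimes q^*L^{-1}$ has a tautological trivialization there. Hence $c_1(D)=c_1(L')-q^*c_1(L)$ is the image of a relative class in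
$$H^2\big(M,M\setminus\textstyle\bigcup Q_i\big)\cong\bigoplus_iH^2\big(S_u^1\times E,\ S_u^1\times N'\times S_v^1\big)\quad\text{(excision)}.$$
On the $i$-th piece, $q^*L$ is framed by $q^*(\partial_u\wedge\partial_x)$, because $L$ is framed by $\partial_u\wedge\partial_x$ over $\iota_i(T^2\times D^2)$. Also $(TM,J')$ is the sum of the trivial complex line spanned by $\partial_u$ and $(\mathcal V,s_ij)$, so $w\mapsto\partial_u\wedge w$ identifies $(\mathcal V,s_ij)$ with $L'$. Thus over $S^1_u\times E$ the bundle $D$ is $(\mathcal V,s_ij)$, and its trivialization over $S_u^1\times N'\times S_v^1$ is the section $\partial_x$. Let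
$$e\in H^2(E,N'\times S^1_v;\mathbb Z)\cong H^2(E,\partial E;\mathbb Z)$$
be the relative Euler class of $(\mathcal V,\partial_x)$. Replacing $j$ by $-j$ reverses the orientation of $\mathcal V$ and the sign of $e$. So $c_1(L')-q^*c_1(L)$ is the image in $H^2(M)$ of $\sum_is_i\,\mathrm{pr}_E^*e$.

**Step 4. The group containing $e$.** *We show that $e$ is determined by one integer.* By Lefschetz duality and Lemma 7, $H^2(E,\partial E;\mathbb Z)\cong H_1(E;\mathbb Z)=\mathbb Z$, generated by the dual class $\mathrm{PD}[\gamma]$. This is the Thom class of $\gamma$, and it takes the value $+1$ on $[F,\partial F]$: $\gamma$ meets the fiber $F$ once, and its normal orientation is that of $T_pF$, because $E$ is oriented by $dv\wedge\tilde\sigma$. Hence $e=e[F,\partial F]\cdot\mathrm{PD}[\gamma]$.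

**Step 5. The integer is $-2$.** *We count zeros on $F$.* By Poincaré–Hopf, the relative Euler number of $TF$ with respect to the outward normal is $\chi(F)=1-2=-1$. Passing from the outward normal to $\partial_x$ changes the number by an amount that depends only on the collar. For the disc $D^2$, with the same collar, the two numbers are $\chi(D^2)=1$ and $0$ (the field $\partial_x$ has no zeros). So the change is $-1$, and $e[F,\partial F]=-1-1=-2$.

**Step 6. Conclusion.** *We translate back to $M$.* We have $e=-2\,\mathrm{PD}[\gamma]$. Pulled back to $S_u^1\times E$ and pushed into $M$, $\mathrm{PD}[\gamma]$ becomes the Poincaré dual of $S_u^1\times\gamma$ oriented by $du\wedge dv$: the normal orientation is again that of $T_pF$, and $M$ is oriented by $du\wedge dv\wedge\tilde\sigma$. This torus is isotopic to $T_i'$ inside $T^2\times \operatorname{int}N$. By Lemma 8,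
$$c_1(L')=q^*c_1(L)-2\sum_is_i\,\mathrm{PD}_M[T_i']=-q^*\Big(\kappa+2\sum_is_i\tau_i\Big).\qquad\square$$

Now the pieces fit together.

**Proposition 10.** Assume (H) with $m=n-1$ and $b^+(X)=n\ge2$. Suppose that
$$U:=\operatorname{span}\{\tau_1,\dots,\tau_{n-1},\ \kappa+2\tau_0\}\subset H^2(X;\mathbb R)$$
is isotropic of dimension $n$. Then $M$ admits symplectic forms, $b^+(M)=n$, and $h_J^-=0$ for every $J$ tamed by any symplectic form on $M$.

*Proof.* By Lemma 8, $b^+(M)=n\ge2$. By Lemma 9 the $2^{n-1}$ classes
$$q^*\Big(\kappa+2\tau_0+2\sum_{i=1}^{n-1}s_i\tau_i\Big),\qquad s\in\{\pm1\}^{n-1},$$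
are canonical classes of symplectic forms on the one oriented manifold $M$; so they are basic by Theorem 5(i). The difference of two that differ only in $s_i$ is $\pm4q^*\tau_i$, and the average of all is $q^*(\kappa+2\tau_0)$. So the span $B$ of the basic classes contains $q^*U$. By Lemma 8 this space is isotropic, hence positive semidefinite, of dimension $n=b^+(M)$. Theorem 3 gives $h_J^-\le n-n=0$. $\square$

The torus $T_0$ carries the fixed sign $+$. It is there because $\kappa$ may be $0$ on $X$, as on $T^4$; then $\tau_0$ supplies the last dimension.

## 11. Mapping tori of surfaces: proof of Theorem 1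

It remains to find, for each $n\ge 2$, a manifold $X$ that satisfies the hypotheses of Proposition 10. Write $n=2g+1$ or $n=2g$ with $g\ge1$.

**Step 1. The manifold $X$.** *We choose $X=S^1\times Y_0$ with $b_1(Y_0)=n$.* Let $\Sigma$ be a closed oriented surface of genus $g$ with area form $\sigma_\Sigma$ and standard curves $a_1,b_1,\dots,a_g,b_g$. Let $h=\mathrm{id}$ if $n=2g+1$, and let $h$ be an area-preserving Dehn twist supported near $a_1$ if $n=2g$. Let $Y_0\to S_t^1$ be the mapping torus of $h$, let $\beta$ be the closed 2-form on $Y_0$ induced by $\sigma_\Sigma$, and orient $Y_0$ by $dt\wedge\beta$. Let $X=S_u^1\times Y_0$, oriented by $du\wedge dt\wedge\beta$, with projection $\mathrm{pr}:X\to Y_0$.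

By the Wang sequence, $H_1(\Sigma;\mathbb R)/\operatorname{im}(h_*-1)$ injects into $H_1(Y_0;\mathbb R)$ with one-dimensional cokernel. The image of $h_*-1$ is $0$ if $h=\mathrm{id}$, and $\mathbb R[a_1]$ if $h$ is the twist. So $b_1(Y_0)=2g+1$ or $2g$, which is $n$ in both cases. For $n=3$, $X=T^4$; for $n=2$, $X$ is the Kodaira–Thurston manifold.

**Step 2. $b^+(X)=n$.** *This uses only $b_1(Y_0)=n$.* We have
$$H^2(X;\mathbb R)=\mathrm{pr}^*H^2(Y_0)\oplus[du]\cup\mathrm{pr}^*H^1(Y_0),$$
of dimension $b_2(Y_0)+b_1(Y_0)=2n$ by Poincaré duality on $Y_0$. The summand $\mathrm{pr}^*H^2(Y_0)$ is isotropic, since there are no nonzero 4-forms on $Y_0$, and has dimension $n$. It meets every positive or negative definite subspace only in $0$, so $b^\pm\le2n-n=n$. The form is nondegenerate, so $b^++b^-=2n$. Hence $b^+=b^-=n$.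

**Step 3. The tori.** *We choose $n$ disjoint tori $S^1_u\times C_j$.* Let $C_1,\dots,C_{n-1}$ be the curves $a_i,b_i$ (all $2g$ of them if $h=\mathrm{id}$; all but $a_1$ if $h$ is the twist), oriented and placed in distinct fibers of $Y_0$. By Step 1 their classes are linearly independent in $H_1(Y_0;\mathbb R)$. Let $C_0=\{p\}\times S_t^1$ be the closed orbit of a point $p\in\Sigma$ off all the curves and off the twist region, oriented by $dt>0$. Put $T_j=S_u^1\times C_j$ for $0\le j\le n-1$, oriented by $du$ followed by the orientation of $C_j$. These tori are disjoint. An oriented circle in an oriented 3-manifold has a trivial normal bundle, so $C_j$ has an oriented tubular neighborhood $C_j\times D^2$; its product with $S_u^1$ gives $\iota_j$ as in (H), after shrinking to make the images disjoint.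

**Step 4. The forms.** *For each $s\in\{\pm1\}^{n-1}$ we need a symplectic form with sign $s_j$ on $T_j$.* Since the $[C_j]$, $j\ge1$, are independent, there is a closed 1-form $\eta$ on $Y_0$ with $\int_{C_j}\eta=s_j$ for $j\ge1$. Let $v\in\mathbb R/\mathbb Z$ be an oriented parameter on $C_j$. The form $\eta|_{C_j}-s_j\,dv$ is exact on $C_j$. The curves are disjoint, so the primitives extend to one function $\varphi$ on $Y_0$, and $\eta_s=\eta-d\varphi$ is closed with $\eta_s|_{C_j}=s_j\,dv$. Put
$$\theta_s=A\,dt+\eta_s,\qquad \omega_s=du\wedge\theta_s+\beta,$$
with $A>0$ so large that for all $s$ we have $\theta_s\wedge\beta>0$ and $\theta_s|_{C_0}>0$. This is possible by compactness, since $dt\wedge\beta>0$ and $dt|_{C_0}>0$. Then $\omega_s$ is closed, and $\omega_s^2=2\,du\wedge\theta_s\wedge\beta>0$. On $T_j$ the form $\beta$ vanishes, as it is pulled back from a curve. So $\omega_s|_{T_j}=du\wedge\theta_s|_{C_j}$. For $j\ge1$, $dt|_{C_j}=0$ and this is $s_j\,du\wedge dv$. For $j=0$ it is positive.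

**Step 5. One canonical class.** *We check that $\kappa$ does not depend on $s$, and compute it on a fiber.* The condition $\theta\wedge\beta>0$ is convex in $\theta$. So $du\wedge\theta+\beta$ is symplectic for all $\theta$ on the segment from $\theta_s$ to $A\,dt$, and every $\omega_s$ is joined through symplectic forms to $du\wedge A\,dt+\beta$. This form is compatible with a $J$ that preserves the vertical tangent bundle $\mathcal V_0$ of $Y_0\to S^1_t$ and maps $\partial_u$ to a positive multiple of $\partial_t$. So $c_1=\mathrm{pr}^*e(\mathcal V_0)$, and
$$\kappa=-\mathrm{pr}^*e(\mathcal V_0),\qquad\kappa[\Sigma]=-\chi(\Sigma)=2g-2.$$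
Thus (H) holds with $m=n-1$.

**Step 6. $U$ is isotropic of dimension $n$.** *This is the last hypothesis of Proposition 10.* Since $T_j=\mathrm{pr}^{-1}(C_j)$ with matching orientations, $\tau_j=\mathrm{pr}^*\mathrm{PD}_{Y_0}[C_j]$. So all $\tau_j$ and $\kappa$ lie in the isotropic space $\mathrm{pr}^*H^2(Y_0;\mathbb R)$, and $U$ is isotropic. The classes $\tau_1,\dots,\tau_{n-1}$ are independent, since the $[C_j]$ are and $\mathrm{pr}^*$ is injective. They vanish on $[\Sigma]$, because each $C_j$, $j\ge1$, lies in one fiber and misses the others. On the other hand $\tau_0[\Sigma]=C_0\cdot\Sigma=+1$, since the normal orientation of $C_0$ is that of $\Sigma$. So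
$$(\kappa+2\tau_0)[\Sigma]=2g-2+2=2g\ne0,$$
and $\kappa+2\tau_0$ is not in the span of the others. Hence $\dim U=n$, and Proposition 10 gives $M_n$. $\blacksquare$

For $g=1$ we have $\kappa[\Sigma]=0$, so there the torus $T_0$ is indispensable in Step 6.

## 12. The Kummer surface: proof of Theorem 2

Now we look for an $X$ homeomorphic to K3 satisfying Proposition 10 with $n=3$, and control the fundamental group of the result.

Let $T^4=\mathbb R^4/\mathbb Z^4$ with $z_1=x_1+ix_2$, $z_2=x_3+ix_4$. Let $X$ be the Kummer K3 surface, the minimal resolution of $T^4/\pm1$. It replaces each of the 16 cone points, the images of the points with all coordinates in $\{0,\frac12\}$, by a sphere with a neighborhood which is a disc bundle in $\mathcal O(-2)$.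

**Step 1. A Kähler form with $K=0$.** *We want a form on $X$ that is flat away from the exceptional curves.* Away from small neighborhoods of the exceptional curves let $\omega_0=dx_{12}+dx_{34}=\frac i2\partial\bar\partial|z|^2$. Near a fixed point, with centered coordinates $z$, use $\frac i2\partial\bar\partial\,\Phi(\log|z|^2)$, where $\Phi'>0$, $\Phi''>0$ and, for some $t_0<t_1$ and small $\varepsilon,\delta'>0$,
$$\Phi'(t)=e^t\ \ (t\ge t_1),\qquad\Phi'(t)=\varepsilon+\delta'e^{2t}\ \ (t\le t_0).$$
If $\varepsilon,\delta'$ are small then $\varepsilon+\delta'e^{2t_0}<e^{t_1}$, so the two increasing functions can be joined by an increasing one. For $t\ge t_1$ the form is the flat one; we take $t_1$ very negative. With $t=\log|z|^2$,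
$$i\partial\bar\partial\,\Phi(t)=\Phi'\,i\partial\bar\partial t+\Phi''\,i\,\partial t\wedge\bar\partial t .$$
The first term is nonnegative with kernel the radial complex line; the second is nonnegative and positive on that line. So the form is positive off the exceptional curve. In coordinates $(w=\zeta^2,a)$ on the total space of $\mathcal O(-2)$, where $z=\zeta(1,a)$, we have $|z|^4=|w|^2(1+|a|^2)^2$; the other chart is symmetric. For $t\le t_0$, $\Phi=\varepsilon\log|z|^2+\frac{\delta'}2|z|^4$ up to a constant. So near the zero section the form is a positive multiple of $i\partial\bar\partial\log(1+|a|^2)$, the pulled-back Fubini–Study form, plus a positive multiple of the smooth form $i\partial\bar\partial|z|^4$. At $w=0$ the latter is $(1+|a|^2)^2\,i\,dw\wedge d\bar w$. So the sum is positive there too, and $\omega_0$ is a Kähler form on $X$.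

The form $dz_1\wedge dz_2$ is invariant under $-1$, and $dz_1\wedge dz_2=d\zeta\wedge d(\zeta a)=\zeta\,d\zeta\wedge da=\frac12\,dw\wedge da$. So it is a nowhere zero holomorphic 2-form on $X$, and $K_{\omega_0}=0$.

**Step 2. $b^+(X)=3$ and $\pi_1(X)=1$.** *We recall why.* Since the canonical bundle is trivial, $p_g=1$, and $b^+=2p_g+1=3$ for a compact Kähler surface. For $\pi_1$, let $\Gamma$ be the group of maps $x\mapsto\pm x+\lambda$, $\lambda\in\mathbb Z^4$, of $\mathbb R^4$. It acts freely on the simply connected space $\mathbb R^4\setminus\frac12\mathbb Z^4$, with quotient $T^4/\pm1$ minus the cone points, whose fundamental group is therefore $\Gamma$. The reflection $x\mapsto-x+\lambda$ is the class of a loop around the cone point of $\lambda/2$, and the reflections generate $\Gamma$: translation by $\lambda$ is the composition of $x\mapsto-x$ and $x\mapsto-x+\lambda$. Gluing in the simply connected neighborhoods of the exceptional spheres kills all these loops. So $\pi_1(X)=1$.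

**Step 3. Tori.** *We choose three disjoint tori.* In $T^4$ let
$$T_0=\{x_3=.1,\ x_4=.1\},\qquad T_1=\{x_2=.1,\ x_4=.2\},\qquad T_2=\{x_2=.2,\ x_3=.2\},$$
oriented by $dx_{12},dx_{13},dx_{14}$. The six tori $\pm T_i$ are pairwise disjoint: compare $x_4\in\{\pm.1\}$ with $x_4\in\{\pm.2\}$ for $T_0,T_1$; $x_3$ for $T_0,T_2$; $x_2$ for $T_1,T_2$; and $T_i\cap(-T_i)=\emptyset$ because $.1\ne-.1$ and $.2\neq-.2$ modulo $1$. They miss the fixed points. So $T_0,T_1,T_2$ descend to disjoint embedded tori in $X$, which we denote by the same letters. Oriented normal coordinates are $(x_3,x_4)$, $(x_4,x_2)$, $(x_2,x_3)$ respectively, because $dx_{1234}=dx_{1342}=dx_{1423}$. All modifications near the fixed points are made in balls that miss the $\pm T_i$.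

**Step 4. Forms.** *We give $T_1$ and $T_2$ either sign.* On a ball around a fixed point, with $y$ the centered coordinates, $dx_{13}=d\lambda$ for the $\pm$-invariant form $\lambda=\frac12(y_1dy_3-y_3dy_1)$. Replace $dx_{13}$ there by $d(\chi\lambda)$, with $\chi$ an even cut-off that vanishes near the point and equals $1$ near the boundary of the ball. The result descends to a closed form $\eta_{13}$ on $X$, zero near the exceptional curves and equal to $dx_{13}$ off small neighborhoods of them. Define $\eta_{14}$ in the same way. For small $\delta>0$ and $s\in\{\pm1\}^2$ let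
$$\omega_s=\omega_0+\delta(s_1\eta_{13}+s_2\eta_{14}).$$
For $\delta$ small this is symplectic, and is joined to $\omega_0$ through symplectic forms by shrinking $\delta$ to $0$. So $\kappa=0$. On $T_0$ we have $dx_3=dx_4=0$; on $T_1$, $dx_2=dx_4=0$; on $T_2$, $dx_2=dx_3=0$. Hence
$$\omega_s|_{T_0}=dx_{12},\qquad\omega_s|_{T_1}=\delta s_1\,dx_{13},\qquad\omega_s|_{T_2}=\delta s_2\,dx_{14},$$
and (H) holds with $m=2$.

**Step 5. Vanishing of $h_J^-$.** *We check the hypotheses on $U$.* Since $\kappa=0$, $U=\operatorname{span}\{\tau_0,\tau_1,\tau_2\}$. It is isotropic, because the tori are disjoint with trivial normal bundles. It is 3-dimensional, because the closed forms $\omega_0,\eta_{13},\eta_{14}$ integrate over $T_0,T_1,T_2$ to positive multiples of the identity matrix: each off-diagonal restriction vanishes by Step 4, and we may parametrize the tori by unit circles, so the diagonal entries are $1$. Proposition 10 with $n=3=b^+(X)$ gives a manifold $M$ with symplectic forms, $b^+(M)=3$, and $h_J^-=0$ for every $J$ tamed by any symplectic form on $M$.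

**Step 6. $\pi_1(X\setminus\bigcup T_j)=1$.** *This prepares van Kampen.* The images in $T^4/\pm1$ of
$$\{x_1=x_2=0\},\qquad\{x_1=x_3=0\},\qquad\{x_1=x_4=0\}$$
are spheres with four cone points each: a 2-torus divided by $-1$. The first meets the preimage $\pm T_0$ in the two points $\pm(0,0,.1,.1)$, so it meets $T_0$ transversally in one point; it misses $T_1$ and $T_2$, where $x_2\ne0$. The second meets $T_1$ transversally in the one point $\pm(0,.1,0,.2)$ and misses $T_0,T_2$, where $x_3\ne0$. The third meets $T_2$ transversally in the one point $\pm(0,.2,.2,0)$ and misses $T_0,T_1$, where $x_4\ne0$. Remove from the sphere belonging to $T_i$ small discs around the four cone points and around its intersection with $T_i$. The remaining planar surface lies in the complement of $\bigcup T_j$, and shows that a meridian of $T_i$ is there a product of conjugates of loops around cone points. Each of these loops lies in a neighborhood of an exceptional sphere, which is simply connected and disjoint from the tori. So the meridians are trivial in $\pi_1(X\setminus\bigcup T_j)$. They normally generate the kernel of the surjection $\pi_1(X\setminus\bigcup T_j)\to\pi_1(X)=1$.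 Hence $\pi_1(X\setminus\bigcup T_j)=1$.

**Step 7. Reduction of $\pi_1(M)$ to the surface $F$.** *We apply van Kampen.* By Step 6, $\pi_1(M)$ is the free product over $i$ of the quotients of $\pi_1(S_u^1\times E)$ by the normal closure of the image of $\pi_1$ of the boundary. Choose the base point $*\in\partial F$, which $f$ fixes. Then $\pi_1(S_u^1\times E)=\mathbb Z\times\pi_1(E)$, and $\pi_1(E)$ is generated by $\pi_1(F,*)$ and the class $c$ of $\{*\}\times S_v^1$. Conjugation by $c$ acts on $\pi_1(F,*)$ as $f_*$ or $f_*^{-1}$, according to conventions. The image of the boundary group contains the $S_u^1$ factor and $c$. Killing $c$ imposes $f_*(x)=x$ for all $x$. So each factor of $\pi_1(M)$ is a quotient of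
$$G=\pi_1(F,*)/\langle\langle x^{-1}f_*(x)\rangle\rangle,\qquad x\in\pi_1(F,*).$$

**Step 8. $G=1$.** *We use the two twists separately.* Write $t_a,t_b$ also for the induced automorphisms of $\pi_1(F,*)$. Since $f=t_a\circ t_b$, the automorphism $t_a^{-1}$ carries $x^{-1}t_at_b(x)$ to $t_a^{-1}(x)^{-1}t_b(x)$, and induces an isomorphism
$$G\cong G':=\pi_1(F,*)/\langle\langle t_a^{-1}(x)^{-1}\,t_b(x)\rangle\rangle .$$
In $G'$, therefore, $t_a^{-1}(x)=t_b(x)$ for all $x$.

The set $F\setminus(a\cup b)$ is connected; it is an annulus around $\partial F$, since $F$ deformation retracts to $a\cup b$. The same holds after removing the thin annuli that support the twists. So there is a based loop $A=\text{arc}\cdot a'\cdot\text{arc}^{-1}$, where $a'$ is a parallel copy of $a$ outside the support of $t_a$, meeting $b$ once, and the arc from $*$ avoids the supports of both twists. Then $t_a^{-1}(A)=A$. The loop $t_b(A)$ is $A$ with $b^{\pm1}$ inserted at the crossing: if $A=A_1A_2$, cut at the crossing point, then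
$$t_b(A)=A_1\,b^{\pm1}A_2=A\cdot y,\qquad y=A_2^{-1}b^{\pm1}A_2,$$
with $y$ freely homotopic to $b^{\pm1}$. In $G'$ we get $A=Ay$, so $y=1$: the conjugacy class of $b$ is trivial in $G'$.

Symmetrically, take a based loop $B'$ parallel to $b$, disjoint from the support of $t_b$ and crossing $a$ once. Then $t_b(B')=B'$, and $t_a^{-1}(B')=B'\cdot y'$ with $y'$ freely homotopic to $a^{\pm1}$. So the class of $a$ is trivial in $G'$. Since $F$ deformation retracts onto $a\cup b$, the group $\pi_1(F,*)$ is normally generated by the classes of $a$ and $b$. Hence $G\cong G'=1$, and $\pi_1(M)=1$.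

**Step 9. The homeomorphism type.** *We compare intersection forms.* By Lemma 8, $q_*$ is an isomorphism on integral homology and $q$ has degree one. So $M$ and the K3 surface $X$ have isomorphic integral intersection forms, and both are simply connected. By Freedman's theorem (J. Differential Geom. 17 (1982)), closed simply connected smooth 4-manifolds with isomorphic intersection forms are homeomorphic. So $M$ is homeomorphic to K3. $\blacksquare$
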